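# Shortcuts along helices in the Chern–Ricci flow

## 1. A twisted tube in $\mathbb C^2$

Take coordinates $(x,z)$ on $\mathbb C^2$, a constant $\beta\in\mathbb C$ with $0<|\beta|<\frac12$, and a smooth cutoff $\alpha_1:[0,\infty)\to[0,1]$ equal to $1$ on $[0,1]$ and to $0$ on $[2,\infty)$. For $\varepsilon>0$ let $g_\varepsilon$ be the Hermitian metric with
$$g_{x\bar x}=g_{z\bar z}=1,\qquad g_{z\bar x}=\kappa_\varepsilon:=\beta\,\frac{x}{\varepsilon}\,\alpha_1\!\left(\frac{|x|}{\varepsilon}\right),\qquad g_{x\bar z}=\overline{\kappa_\varepsilon}.$$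
Since $|\kappa_\varepsilon|\le 2|\beta|<1$, it is positive definite. Lengths are measured by $|\gamma'|^2=g_{i\bar j}\gamma'^i\overline{\gamma'^j}$.

Outside the tube $\{|x|\le2\varepsilon\}$ the metric is flat. So, as $\varepsilon\to0$, $g_\varepsilon$ converges smoothly on compact subsets of $\{x\ne0\}$ to the flat metric, and the metric completion of $(\{x\neq0\},\text{flat})$ is flat $\mathbb C^2$. One might guess that distances converge to Euclidean distances. They do not.

Let $u$ be the complex number with $|u|=1$ and $-iu\beta=-|\beta|$. Fix $L>0$ and $0<\sigma<L$, and put $P=(\sigma,0)$, $Q=(\sigma,Lu)$. Their flat distance is $L$. For $\varepsilon<\sigma$ consider the helix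
$$\gamma(s)=\left(\varepsilon e^{ias/\varepsilon},\,us\right),\qquad 0\le s\le L,\qquad a>0 .$$
With $x=\varepsilon e^{ias/\varepsilon}$ we have $\gamma'=(i\tfrac a\varepsilon x,\,u)$ and
$$|\gamma'|^2=1+a^2+2\,\mathrm{Re}\Big(\beta\frac x\varepsilon\cdot u\cdot\overline{i\tfrac{a}{\varepsilon}x}\Big)=1+a^2+2a\,\mathrm{Re}(-iu\beta)=1+a^2-2a|\beta| .$$
The choice $a=|\beta|$ gives $|\gamma'|^2=1-|\beta|^2$. In a slice $z=\text{const}$ the metric is $|dx|^2$, so $P$ is joined to $\gamma(0)$ by a segment of length $\sigma-\varepsilon$, and $\gamma(L)$ to $Q$ by a curve of length at most $\sigma+\varepsilon$. Hence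
$$d_{g_\varepsilon}(P,Q)\le L\sqrt{1-|\beta|^2}+2\sigma\qquad\text{for all }\varepsilon<\sigma .$$
If $2\sigma<L(1-\sqrt{1-|\beta|^2})$, the right side is a number smaller than $L$ and independent of $\varepsilon$. A tube of vanishing radius has become a macroscopic shortcut. The helix is long in the $x$-direction only in the sense that it turns fast; its horizontal speed is $a$, of order one, and the cross term $g_{z\bar x}$ rewards this.

The form $\omega_\varepsilon=\sqrt{-1}g_{i\bar j}dz^i\wedge d\bar z^j$ is not closed: in $|x|<\varepsilon$ one finds $\partial\omega_\varepsilon=\sqrt{-1}\,\frac{\beta}{\varepsilon}\,dx\wedge dz\wedge d\bar x\ne0$. So here is the question of these notes. There is a flow of Hermitian metrics which, suitably rescaled, converges smoothly away from an analytic set to a Kähler–Einstein metric. Is the metric-space limit the completion of that smooth limit? Or can torsion in the initial metric open up twisted tubes?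

## 2. The Chern–Ricci flow and its expected limit

Let $M$ be a compact complex manifold of dimension $n$.

**Definition (Chern–Ricci form and flow).** For a Hermitian metric $\omega=\sqrt{-1}g_{i\bar j}dz^i\wedge d\bar z^j$ the Chern–Ricci form is locally $\mathrm{Ric}(\omega)=-\sqrt{-1}\partial\bar\partial\log\det g$. The Chern–Ricci flow is
$$\frac{\partial\omega}{\partial t}=-\mathrm{Ric}(\omega),\qquad\omega(0)=\omega_0. \tag{2.1}$$

The form $\mathrm{Ric}(\omega)$ is unchanged when $\omega$ is multiplied by a constant, and it is closed. From closedness we get a fact used several times: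
$$\partial\omega(t)=\partial\omega_0\quad\text{along (2.1)}. \tag{2.2}$$

*The simplest case.* On the unit disc, $\omega=\lambda\sqrt{-1}dz\wedge d\bar z$ with $\lambda=2(1-|z|^2)^{-2}$ has $\mathrm{Ric}(\omega)=2\sqrt{-1}\partial\bar\partial\log(1-|z|^2)=-\omega$. So a compact curve of genus $\ge2$ carries a hyperbolic metric $\omega_{\rm hyp}$ with $\mathrm{Ric}(\omega_{\rm hyp})=-\omega_{\rm hyp}$. Started at $c\,\omega_{\rm hyp}$, the flow is $\omega(t)=(c+t)\omega_{\rm hyp}$, and $\omega(t)/t\to\omega_{\rm hyp}$. More generally, if $\omega(t)$ solves (2.1) on $M$ and $T$ is a product of such curves with $\omega_T$ the sum of hyperbolic metrics, then $\omega(t)+(c+t)\omega_T$ solves (2.1) on $M\times T$.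

**Definition (positivity of $K_M$).** A line bundle $L$ is nef if, for a fixed Hermitian metric $\omega_{\rm ref}$ and every $\varepsilon>0$, it has a smooth metric $h_\varepsilon$ with curvature $R_{h_\varepsilon}\ge-\varepsilon\omega_{\rm ref}$. The Kodaira dimension is $\mathrm{Kod}(M)=-\infty$ if $H^0(M,K_M^\ell)=0$ for all $\ell\ge1$, and otherwise $\mathrm{Kod}(M)=\limsup_{\ell\to\infty}\frac{\log\dim H^0(M,K_M^\ell)}{\log\ell}$.

For example, the pull-back of an ample bundle by a holomorphic map has a metric of curvature $\ge0$, so it is nef.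

*Facts taken as known.* If $K_M$ is nef, (2.1) has a solution for all $t\ge0$, for any Hermitian $\omega_0$. Suppose in addition $\mathrm{Kod}(M)=n$. Let $S$ be the union of all positive-dimensional irreducible analytic subvarieties $V$ with $(V\cdot K_M^{\dim V})=0$; it is a closed analytic subvariety, empty when $K_M$ is ample. There is a Kähler–Einstein metric $\omega_{\rm KE}$, smooth on $M\setminus S$ with $\mathrm{Ric}(\omega_{\rm KE})=-\omega_{\rm KE}$ there, with continuous local potentials and singularities along $S$. For any Hermitian $\omega_0$, $\omega(t)/t\to\omega_{\rm KE}$ in $C^\infty_{\rm loc}(M\setminus S)$, smoothly on all of $M$ if $K_M$ is ample. When $\omega_0$ is Kähler, both assertions of the conjecture below are known for every $n$.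

**Definition (Gromov–Hausdorff convergence).** Compact metric spaces $(M,d_j)$ converge to a compact $(Z,d)$ if there are maps $\Phi_j:M\to Z$ and $\epsilon_j\to0$ with $|d(\Phi_j(a),\Phi_j(b))-d_j(a,b)|\le\epsilon_j$ for all $a,b$ and with $\Phi_j(M)$ $\epsilon_j$-dense in $Z$. (Example: a flat torus $S^1_R\times S^1_\epsilon$ with circles of length $R$ and $\epsilon\to0$ converges to $S^1_R$; use the projection.)

**Conjecture.** (V. Tosatti and B. Weinkove, "The Chern-Ricci flow", arXiv:2107.12928, 2021.) Let $K_M$ be nef and $\mathrm{Kod}(M)=n$, and let $\omega(t)$ solve (2.1) from an arbitrary Hermitian metric $\omega_0$. Then there are a constant $C$ independent of $t$ and a time $T_0$ with $\mathrm{diam}(M,\omega(t)/t)\le C$ for all $t\ge T_0$, and $(M,\omega(t)/t)\to(Z,d)$ in the Gromov–Hausdorff sense as $t\to\infty$, where $(Z,d)$ is the metric completion of $(M\setminus S,\omega_{\rm KE})$.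

The conjecture is false for every $n\ge3$, because the Gromov–Hausdorff statement fails. It is true for $n\le2$.

**Theorem 1.** For every $n\ge3$ there are a projective manifold $M^n$ with $K_M$ nef and $\mathrm{Kod}(M)=n$, a Hermitian metric $\omega_0$ on $M$, and points $P,Q\in M\setminus S$ such that the solution of (2.1) satisfies $\limsup_{t\to\infty}d_{\omega(t)/t}(P,Q)<d(P,Q)$. Consequently $(M,\omega(t)/t)$ does not converge to $(Z,d)$ in the Gromov–Hausdorff sense, not even along a sequence of times $t_j\to\infty$.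

**Theorem 2.** Let $M=Y\times T$, with $Y$ a minimal surface of general type and $T$ a point or a product of compact curves of genus $\ge2$; let $\omega_0$ be any Hermitian metric on $M$. Then $\mathrm{diam}(M,\omega(t)/t)\le C$ for $t\ge T_0$. If $T$ is a point, then moreover $(M,\omega(t)/t)\to(Z,d)$. Hence the conjecture holds for $n\le2$.

The last sentence of Theorem 2 follows from what precedes it. If $n=1$, then $M$ has genus $\ge2$, $K_M$ is ample, and the convergence is smooth. If $n=2$, then $M$ is Moishezon because $\mathrm{Kod}(M)=2$, hence projective, and it is minimal because $K_M$ is nef; so it is a minimal surface of general type. The examples for Theorem 1 have the form $Y\times T$, so their diameters stay bounded and only the identification of the limit fails. The diameter bound for general $M$ with $n\ge3$ is not decided here.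

*Normalization.* With $\hat t=e^t-1$, the metrics $\tilde\omega(t)=\omega(\hat t)/(1+\hat t)$ solve $\partial_t\tilde\omega=-\mathrm{Ric}(\tilde\omega)-\tilde\omega$. Since $\omega(\hat t)/\hat t=(1+\hat t^{-1})\tilde\omega$, all statements may be proved for $\tilde\omega$. From now on $\omega=\omega_t$ is this normalized flow and $d_t$ its distance. $C$ denotes constants independent of $t$. We write $\Delta_\omega f=\mathrm{tr}_\omega\sqrt{-1}\partial\bar\partial f$, and on $\mathbb C^n$, $\Delta=\sum_i\partial_i\partial_{\bar i}$ (a quarter of the real Laplacian).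

*A tempting heuristic.* By (2.2), $\partial(\omega(t)/t)=\partial\omega_0/t\to0$, so torsion dies out and one expects the Kähler picture. But in Section 1 what mattered was the size of torsion measured in coordinates adapted to the *limit* metric. Near $S$ the limit $\omega_{\rm KE}$ is degenerate compared with $\omega_0$, so a fixed form on $M$ looks very large there. Its competition with the factor $e^{-t}$ is the whole subject.

## 3. Products $Y\times T$ and their canonical models

Let $Y$ be a minimal surface of general type, $T$ a point or a product of curves of genus $\ge2$, $M=Y\times T$, $n=\dim M$.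

Recall that the canonical model $\pi:Y\to Y_{can}$ contracts exactly the $(-2)$-curves $E_i$, and that $Y_{can}$ has only rational double points: locally $\mathbf B/\Gamma$, with $\mathbf B\subset\mathbb C^2$ a ball and $\Gamma\subset SL_2$ finite. Put $E=\bigcup E_i$, $X=Y_{can}\times T$, and write $\pi$ also for $M\to X$. As $K_M$ is the pull-back of an ample $\mathbb Q$-bundle on $X$ by a birational map, it is nef and $\mathrm{Kod}(M)=n$. For a subvariety $V$, $(V\cdot K_M^{\dim V})=0$ exactly when $\pi|_V$ is not generically finite. Such a $V$ lies in $E\times T$, and the curves $E_i\times\{c\}$ are of this kind, so $S=E\times T$.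

**Definition (orbifold-smooth).** A function or form on $Y_{can}$ is orbifold-smooth if its pull-backs to the balls $\mathbf B$ are smooth; an orbifold metric is positive definite there.

*Example.* For $\Gamma=\{\pm1\}$ the resolution has a chart $\xi=x/y$, $\eta=y^2$. The orbifold-smooth function $|x|^2+|y|^2$ becomes $|\eta|(1+|\xi|^2)$: continuous on the resolution, but not smooth.

By the orbifold Aubin–Yau theorem (R. Kobayashi, Math. Ann. 272 (1985)) $Y_{can}$ has an orbifold-smooth metric $\omega_Y$ with $\mathrm{Ric}(\omega_Y)=-\omega_Y$. Let $\omega_T$ be the sum of hyperbolic metrics and $\omega_{KE}=\omega_Y+\omega_T$. (At the end of Section 4 we identify it with the $\omega_{\rm KE}$ of Section 2.)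

*The reference form $\chi$.* Let $\chi_Y\ge0$ be the curvature of the metric on $K_Y$ induced by Fubini–Study through a pluricanonical embedding of $Y_{can}$. It is smooth in orbifold charts, so $\chi:=\chi_Y+\omega_T$ satisfies $\chi\le C\omega_{KE}$. A volume form $\Omega$ defines a metric on $K_M$ with curvature $\sqrt{-1}\partial\bar\partial\log\Omega$; let $\Omega$ be the smooth volume form on $M$ with $\sqrt{-1}\partial\bar\partial\log\Omega=\chi$. In an orbifold chart with coordinates $(x,y)$ the form $dx\wedge dy$ is $\Gamma$-invariant and gives a local frame of $K_Y$ across $E$, so $\Omega$ is a smooth positive volume form in orbifold charts as well. Hence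
$$\varphi_{KE}:=\log(\omega_{KE}^n/\Omega)$$
is orbifold-smooth on $X$, thus continuous and bounded on $M$. Since $\sqrt{-1}\partial\bar\partial\varphi_{KE}=-\mathrm{Ric}(\omega_{KE})-\chi$, we have $\chi+\sqrt{-1}\partial\bar\partial\varphi_{KE}=\omega_{KE}$ and $\omega_{KE}^n=e^{\varphi_{KE}}\Omega$.

*A function that sees $E$.* The intersection matrix of the $E_i$ is negative definite, so there are integers $b_i>0$ such that $B=\sum b_iE_i$ has $B\cdot E_i<0$ for all $i$. Then $-B$ is $\pi$-ample and $mK_Y-B$ is ample for $m\gg1$. Let $\omega_A>0$ be a curvature form of it and $s_B$ the section of $\mathcal O(B)$ cutting out $B$. Choose the metric $h$ on $\mathcal O(B)$ whose curvature is $m\chi_Y-\omega_A$, scaled so that $\psi:=\log|s_B|_h^2\le0$. Then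
$$\omega_A=m\chi_Y+\sqrt{-1}\partial\bar\partial\psi\quad\text{on }Y\setminus E. \tag{3.1}$$
(If $E=\emptyset$, then $\chi_Y>0$ and we take $\psi=0$.)

*The space $Z$.* The length metric of the Riemannian product $(Y\setminus E)\times T$ is the product of the length metrics. Near a singular point, two points of the punctured ball of radius $\rho$ in $\mathbf B$ are joined inside it by a curve of length $\le C\rho$. So completing $(Y\setminus E,\omega_Y)$ adds exactly one point per singularity. Hence $Z=Y_{can}\times T$ with a product distance; it is compact, and $Z\setminus(M\setminus S)$ is a finite union of sets $\{\text{point}\}\times T$.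

## 4. Potential estimates of size $te^{-t}$

Let $\varphi$ solve $\dot\varphi+\varphi=\log(\omega^n/\Omega)$, $\varphi(0)=0$, and put $\theta_t=e^{-t}\omega_0+(1-e^{-t})\chi$. Then
$$\omega=\theta_t+\sqrt{-1}\partial\bar\partial\varphi. \tag{4.1}$$
Indeed, let $D=\omega-\theta_t-\sqrt{-1}\partial\bar\partial\varphi$. We have $\dot\omega=-\mathrm{Ric}(\omega)-\omega$, $\dot\theta_t=\chi-\theta_t$ and $\sqrt{-1}\partial\bar\partial(\dot\varphi+\varphi)=-\mathrm{Ric}(\omega)-\chi$, so $\dot D=-D$, and $D(0)=0$. On $M\setminus S$ let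
$$w=\varphi-\varphi_{KE},\qquad v=\dot\varphi+\varphi-\varphi_{KE}=\log(\omega^n/\omega_{KE}^n).$$

**Proposition 3.** For $t\ge1$, on $M\setminus S$,
$$-Ce^{-t}\le v\le C(1+t+|\psi|)e^{-t},\qquad-C(1+t)e^{-t}\le w\le C(1+t+|\psi|)e^{-t}.$$

The proof uses the maximum principle in this form (Hamilton's trick). If the minimum over space of a smooth function $f(\cdot,t)$ is attained in a compact set that can be chosen locally independently of $t$, then $m(t)=\min f(\cdot,t)$ is locally Lipschitz and, for a.e. $t$, $m'(t)=\partial_tf$ at any minimum point. When functions live on $M\setminus S$ they will tend to $+\infty$ (or $-\infty$ for maxima) at $S$, locally uniformly in $t$, so this applies. All $\Delta,\mathrm{tr}$ are with respect to $\omega$.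

**Step (a).** *Purpose: $\dot\varphi\le C(1+t)e^{-t}$.* At a spatial maximum of $\varphi$ we have $\omega\le\theta_t$, so $\dot\varphi\le\log(\theta_t^n/\Omega)-\varphi\le C-\varphi$; hence $\varphi\le C$. Differentiating the equation for $\varphi$ in $t$ gives $(\partial_t-\Delta)\dot\varphi=-\dot\varphi+e^{-t}\mathrm{tr}(\chi-\omega_0)$. From $\Delta\varphi=n-\mathrm{tr}\,\theta_t$ we get $(\partial_t-\Delta)\varphi=\dot\varphi-n+\mathrm{tr}\,\theta_t$. Therefore
$$(\partial_t-\Delta)\big[(e^t-1)\dot\varphi-\varphi\big]=e^t\dot\varphi-(e^t-1)\dot\varphi-\dot\varphi+(1-e^{-t})\mathrm{tr}(\chi-\omega_0)+n-\mathrm{tr}\,\theta_t=n-\mathrm{tr}\,\omega_0\le n.$$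
The bracket vanishes at $t=0$, so it is $\le nt$, and $\dot\varphi\le(nt+C)/(e^t-1)\le C(1+t)e^{-t}$ for $t\ge1$.

**Step (b).** *Purpose: the lower bound for $v$.* Adding the two evolution equations, $(\partial_t-\Delta)(\dot\varphi+\varphi)=\mathrm{tr}\,\chi-n$, and with $\Delta\varphi_{KE}=\mathrm{tr}(\omega_{KE}-\chi)$ we obtain $(\partial_t-\Delta)v=\mathrm{tr}\,\omega_{KE}-n$. For small $\kappa>0$ let $v_\kappa=v-\kappa\psi\ge v$, which tends to $+\infty$ at $S$. By (3.1), $\Delta\psi\ge-m\,\mathrm{tr}\,\chi_Y\ge-C\,\mathrm{tr}\,\omega_{KE}$. By the arithmetic–geometric mean inequality, $\mathrm{tr}\,\omega_{KE}\ge ne^{-v/n}\ge ne^{-v_\kappa/n}$. So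
$$(\partial_t-\Delta)v_\kappa\ge(1-C\kappa)\mathrm{tr}\,\omega_{KE}-n\ge n\big((1-C\kappa)e^{-v_\kappa/n}-1\big).$$
For $y=e^{\min v_\kappa/n}$ this reads $y'\ge(1-C\kappa)-y$, so $y\ge(1-C\kappa)(1-e^{-t})$. Letting $\kappa\to0$, $v\ge n\log(1-e^{-t})\ge-Ce^{-t}$ for $t\ge1$. (If $E=\emptyset$, minimize $v$ itself over $M$.)

**Step (c).** *Purpose: the lower bound for $w$.* Since $\dot w=\dot\varphi=v-w$, we have $(e^tw)^{\cdot}=e^tv\ge ne^t\log(1-e^{-t})$. The right side is integrable at $t=0$ and $\ge-C$ for $t\ge1$, and $w(0)=-\varphi_{KE}\ge-C$. So $w\ge-C(1+t)e^{-t}$ for $t\ge1$.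

**Step (d).** *Purpose: the upper bounds.* Choose $A\ge1$ with $\omega_0\le A(\omega_A+\omega_T)\le A(m\chi+\sqrt{-1}\partial\bar\partial\psi)$ off $S$, and put $b=Am-1\ge0$. Then $\theta_t\le(1+be^{-t})\chi+Ae^{-t}\sqrt{-1}\partial\bar\partial\psi$. Let
$$\mathcal Q=\varphi+Ae^{-t}\psi-(1+be^{-t})\varphi_{KE},$$
which tends to $-\infty$ at $S$. At a spatial maximum,
$$\omega\le(1+be^{-t})\chi+\sqrt{-1}\partial\bar\partial(\varphi+Ae^{-t}\psi)\le(1+be^{-t})\omega_{KE},$$
hence $\dot\varphi+\varphi\le\varphi_{KE}+Ce^{-t}$ there, and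
$$\partial_t\mathcal Q=\dot\varphi-Ae^{-t}\psi+be^{-t}\varphi_{KE}\le-\varphi+\varphi_{KE}+Ce^{-t}-Ae^{-t}\psi+be^{-t}\varphi_{KE}=-\mathcal Q+Ce^{-t}.$$
So $\mathcal Q\le C(1+t)e^{-t}$, which is the upper bound for $w=\mathcal Q-Ae^{-t}\psi+be^{-t}\varphi_{KE}$. Finally $v=\dot\varphi+w$ and (a) give the upper bound for $v$. (If $E=\emptyset$, take $\psi=0$ and the maximum over $M$.) $\square$

In particular $\varphi\to\varphi_{KE}$ locally uniformly on $M\setminus S$. Hence $\omega_t\to\chi+\sqrt{-1}\partial\bar\partial\varphi_{KE}=\omega_{KE}$ as currents there, and the smooth limit of Section 2 is the metric $\omega_{KE}$ of Section 3.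

## 5. Surfaces: cutting curves at finitely many points

The sensible first approach to the conjecture is this: bound distances across small sets uniformly, then compare $d_t$ with $d$ by cutting a curve whenever it comes near the singular set. It proves Theorem 2. We carry it out for $M=Y\times T$ and arbitrary Hermitian $\omega_0$, until we see where $T$ must be a point.

**Step 1.** *Purpose: remove $|\psi|$ from Proposition 3, i.e. show $|\varphi-\varphi_{KE}|\le C(1+t)e^{-t}$ on all of $M$ for $t\ge1$.* The lower bound is Proposition 3 and continuity. For the upper bound we first show that $\varphi_{KE}$ is Hölder on $M$ with some exponent $\alpha\in(0,1]$. Near a singular point it is induced by a smooth $\Gamma$-invariant function on $\mathbf B$ (times $T$), and $\mathbf B/\Gamma\subset\mathbb C^N$ is embedded by invariants $p$. The real analytic functions $\prod_{\gamma\in\Gamma}|a-\gamma b|^2$ and $|p(a)-p(b)|^2$ have the same zero set. By the Łojasiewicz inequality the first is locally at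 most a constant times a positive power of the second, so $\min_\gamma|a-\gamma b|\le C|p(a)-p(b)|^\alpha$. A smooth invariant function thus changes by at most $C|p(a)-p(b)|^\alpha$, and $M\to X$ is holomorphic, hence locally Lipschitz into $\mathbb C^N\times T$.

In coordinate balls $\sqrt{-1}\partial\bar\partial\varphi\ge-\theta_t$, so $\varphi+C|X|^2$ is plurisubharmonic and $\varphi(x)\le\mathrm{avg}_{B_s(x)}\varphi+Cs^2$. Next, $\mathrm{avg}_{B_s(x)}|\psi|\le C(1+\log\frac1s)$. Indeed each $E_i$ is a smooth curve, so locally $|\psi|\le C(1+\sum_i\log^+\frac1{|\zeta_i|})$, where $\zeta_i$ is part of a coordinate system and $E_i\times T=\{\zeta_i=0\}$. Among plane sets of area $\pi s^2$ the integral of $\log^+\frac1{|\zeta|}$ is largest for the disc about $0$, where its average is $\log\frac1s+\frac12$. With Proposition 3,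
$$\varphi(x)\le\varphi_{KE}(x)+Cs^\alpha+C\big(1+t+\log\tfrac1s\big)e^{-t}+Cs^2 .$$
Take $s=e^{-t/\alpha}$ (up to a fixed factor making $s$ admissible).

**Step 2.** *Purpose: a crude pointwise bound, $\mathrm{tr}_{\omega_0}\omega_t\le e^{\mathsf Bt}$ for some $\mathsf B\ge1$ and all $t\ge1$.* It will only start an iteration at a very small scale.

*A good barrier from a Kähler flow.* Let $\omega_K\le\frac12\omega_0$ be a Kähler metric, and $\omega^K,\varphi^K$ the corresponding normalized flow, with the same $\chi,\Omega$. By Step 1 for both flows, $\mathsf W:=e^t(\varphi-\varphi^K)$ satisfies $|\mathsf W|\le C(1+t)$ for all $t\ge0$. Put $F=\dot\varphi+\varphi$ and $F^K=\dot\varphi^K+\varphi^K$. With $\Delta=\Delta_\omega$,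
$$(\partial_t-\Delta)(\varphi-\varphi^K)=\dot\varphi-\dot\varphi^K-n+\mathrm{tr}_\omega\omega^K+e^{-t}\mathrm{tr}_\omega(\omega_0-\omega_K),$$
and $\mathrm{tr}_\omega\omega^K\ge ne^{(F^K-F)/n}\ge n+F^K-F$. So the right side is $\ge-(\varphi-\varphi^K)+\frac12e^{-t}\mathrm{tr}_\omega\omega_0$, and therefore $(\partial_t-\Delta)\mathsf W\ge\frac12\mathrm{tr}_\omega\omega_0$. Pass to the unnormalized flow $g=e^tg_t$ with time $\hat t=e^t-1$, and let $\hat g=g_0$. Dividing by $e^t$,
$$(\partial_{\hat t}-\Delta_g)\mathsf W\ge\tfrac12\mathrm{tr}_g\hat g. \tag{5.1}$$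

*Evolution of the trace.* Write $\mathrm{tr}=\mathrm{tr}_{\hat g}g$ and $\Delta=\Delta_g$. Let $\hat\nabla$ be the Chern connection of $\hat g$, $\hat\Gamma^p_{ki}=\hat g^{p\bar q}\partial_k\hat g_{i\bar q}$, with torsion $\hat T^p_{ki}=\hat\Gamma^p_{ki}-\hat\Gamma^p_{ik}$, and put
$$X_{kij}=\hat\nabla_kg_{i\bar j},\qquad S_{kij}=\hat T^p_{ki}g_{p\bar j},\qquad T^0_{kij}=\hat T^p_{ki}\hat g_{p\bar j}.$$
(In this step $X$ and $S$ denote these tensors.) Then $\hat\nabla_{\bar l}g_{i\bar j}=\overline{X_{lji}}$. By (2.2), $\partial_kg_{i\bar j}-\partial_ig_{k\bar j}=\partial_k\hat g_{i\bar j}-\partial_i\hat g_{k\bar j}=T^0_{kij}$, which in terms of $\hat\nabla$ says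
$$X_{kij}=X_{ikj}+T^0_{kij}-S_{kij}. \tag{5.2}$$
The norm and inner product we use are $|X|^2=\hat g^{k\bar l}g^{i\bar j}g^{q\bar p}X_{kip}\overline{X_{ljq}}$ and its polarization (the third index is an antiholomorphic one). From $\partial_{\bar l}\log\frac{\det g}{\det\hat g}=g^{i\bar j}\hat\nabla_{\bar l}g_{i\bar j}$ we get
$$\partial_{\hat t}\mathrm{tr}=\hat g^{k\bar l}\partial_k\partial_{\bar l}\log\det g=\hat g^{k\bar l}g^{i\bar j}\hat\nabla_k\hat\nabla_{\bar l}g_{i\bar j}-|X|^2-\mathrm{tr}_{\hat g}\mathrm{Ric}(\hat g),\qquad\Delta\mathrm{tr}=\hat g^{k\bar l}g^{i\bar j}\hat\nabla_i\hat\nabla_{\bar j}g_{k\bar l}.$$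
To subtract, we must turn $\hat\nabla_k\hat\nabla_{\bar l}g_{i\bar j}$ into $\hat\nabla_i\hat\nabla_{\bar j}g_{k\bar l}$. Let $\mathcal R$ stand for terms which, after contraction with $\hat g^{k\bar l}g^{i\bar j}$, are bounded by $C\,\mathrm{tr}_g\hat g\,(1+\mathrm{tr})$. All terms $\mathcal T$ and $\mathcal T*g$, with $\mathcal T$ a tensor depending only on $\hat g$, are of this kind. Use in turn the conjugate of (5.2), the commutation of $\hat\nabla_k,\hat\nabla_{\bar j}$ (a curvature term only, as the Chern connection has no mixed torsion), (5.2), and the commutation of $\hat\nabla_{\bar j},\hat\nabla_i$: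
$$\begin{aligned}\hat\nabla_k\hat\nabla_{\bar l}g_{i\bar j}&=\hat\nabla_k\hat\nabla_{\bar j}g_{i\bar l}-\overline{\hat T^p_{lj}}X_{kip}+\mathcal R=\hat\nabla_{\bar j}\hat\nabla_kg_{i\bar l}-\overline{\hat T^p_{lj}}X_{kip}+\mathcal R\\&=\hat\nabla_i\hat\nabla_{\bar j}g_{k\bar l}-\hat T^p_{ki}\hat\nabla_{\bar j}g_{p\bar l}-\overline{\hat T^p_{lj}}X_{kip}+\mathcal R.\end{aligned}$$
Moreover $\hat\nabla_{\bar j}g_{p\bar l}=\overline{X_{jlp}}=\overline{X_{ljp}}-\overline{T^0_{ljp}}+\overline{S_{ljp}}$ by (5.2), and $\hat T*\overline{T^0}$, $\hat T*\overline S$ are of type $\mathcal R$. After contraction the two torsion terms are conjugate to each other, because $\hat g^{k\bar l}g^{i\bar j}\hat T^p_{ki}\overline{X_{ljp}}=\langle S,X\rangle$. Since $\mathrm{tr}_{\hat g}\mathrm{Ric}(\hat g)$ is bounded, $\mathrm{tr}_g\hat g\cdot\mathrm{tr}\ge1$ and $|S|^2\le C\,\mathrm{tr}_g\hat g\,\mathrm{tr}$, completing the square gives, with $X'=X+S$,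
$$(\partial_{\hat t}-\Delta)\mathrm{tr}\le-|X|^2-2\mathrm{Re}\langle S,X\rangle+C\,\mathrm{tr}_g\hat g(1+\mathrm{tr})\le-|X'|^2+C\,\mathrm{tr}_g\hat g(1+\mathrm{tr}). \tag{5.3}$$

*From $\mathrm{tr}$ to $\log\mathrm{tr}$.* By (5.2), $X'_{kil}=X_{ikl}+T^0_{kil}$, so $\partial_i\mathrm{tr}=\hat g^{k\bar l}X_{ikl}=\hat g^{k\bar l}X'_{kil}+e_i$ with $e_i=-\hat g^{k\bar l}T^0_{kil}$ and $|e|_g^2\le C\,\mathrm{tr}_g\hat g$. In a $\hat g$-orthonormal frame in which $g$ is diagonal with eigenvalues $\lambda_a$,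
$$\sum_i\lambda_i^{-1}\Big|\sum_kX'_{kik}\Big|^2\le\Big(\sum_k\lambda_k\Big)\sum_{i,k}\lambda_i^{-1}\lambda_k^{-1}|X'_{kik}|^2\le\mathrm{tr}\,|X'|^2 .$$
Hence $|X'|^2\ge|\partial\mathrm{tr}-e|_g^2/\mathrm{tr}\ge(|\partial\mathrm{tr}|_g^2-2\mathrm{Re}\langle\partial\mathrm{tr},e\rangle_g)/\mathrm{tr}$. Since $(\partial_{\hat t}-\Delta)\log\mathrm{tr}=\frac{(\partial_{\hat t}-\Delta)\mathrm{tr}}{\mathrm{tr}}+\frac{|\partial\mathrm{tr}|_g^2}{\mathrm{tr}^2}$, the quadratic gradient terms cancel, and where $\mathrm{tr}\ge1$, for some constant $C_2$,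
$$(\partial_{\hat t}-\Delta)\log\mathrm{tr}\le C_2\mathrm{tr}_g\hat g+2C_2|\partial\log\mathrm{tr}|_g(\mathrm{tr}_g\hat g)^{1/2}/\mathrm{tr}. \tag{5.4}$$

*Maximum principle.* Let $\tilde{\mathsf W}=\mathsf W+C(1+t)\in[1,C'(1+t)]$. As $t$ increases with $\hat t$, (5.1) still holds for $\tilde{\mathsf W}$, and
$$(\partial_{\hat t}-\Delta)\tilde{\mathsf W}^{-1}=-\tilde{\mathsf W}^{-2}(\partial_{\hat t}-\Delta)\tilde{\mathsf W}-2\tilde{\mathsf W}^{-3}|\partial\tilde{\mathsf W}|_g^2\le-2\tilde{\mathsf W}^{-3}|\partial\tilde{\mathsf W}|_g^2 .$$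
Let $A=2C_2+2$ and $\mathcal Q=\log\mathrm{tr}-A\tilde{\mathsf W}+1/\tilde{\mathsf W}$. Consider a maximum of $\mathcal Q$ over $\{t\le t'\}$, at positive time and with $\mathrm{tr}\ge1$ there. Then $\partial\log\mathrm{tr}=(A+\tilde{\mathsf W}^{-2})\partial\tilde{\mathsf W}$, so the last term of (5.4) is at most $\tilde{\mathsf W}^{-3}|\partial\tilde{\mathsf W}|_g^2+C\tilde{\mathsf W}^3\mathrm{tr}_g\hat g/\mathrm{tr}^2$, and
$$0\le(\partial_{\hat t}-\Delta)\mathcal Q\le\mathrm{tr}_g\hat g\Big(C_2-\frac A2+\frac{C\tilde{\mathsf W}^3}{\mathrm{tr}^2}\Big)=\mathrm{tr}_g\hat g\Big(-1+\frac{C\tilde{\mathsf W}^3}{\mathrm{tr}^2}\Big).$$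
So $\mathrm{tr}^2\le C\tilde{\mathsf W}^3\le C(1+t')^3$ there, and $\mathcal Q\le C\log(2+t')+C$. The same bound is clear if $\mathrm{tr}\le1$ or $\hat t=0$ at the maximum. Therefore $\log\mathrm{tr}\le A\tilde{\mathsf W}+C\log(2+t')+C\le C(1+t')$ at time $t'$. Since $\mathrm{tr}_{\omega_0}\omega_t=e^{-t}\mathrm{tr}$, Step 2 is proved.

**Step 3.** *Purpose: equicontinuity of $d_t$, and the diameter bound.* Work in finitely many coordinate charts, with balls of radius $s\le s_0$. Testing $\omega=\theta_t+\sqrt{-1}\partial\bar\partial(\varphi-\varphi(x))$ against a cutoff $\zeta$ with $\zeta=1$ on $B_s(x)$, support in $B_{2s}(x)$ and $|\Delta\zeta|\le Cs^{-2}$ gives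
$$\int_{B_s(x)}\mathrm{tr}_{\omega_0}\omega_t\le C\big(s^{2n}+s^{2n-2}\,\mathrm{osc}_{B_{2s}(x)}\varphi\big),\qquad\mathrm{osc}_{B_{2s}(x)}\varphi\le Cs^\alpha+C(1+t)e^{-t},$$
the latter by Step 1. If $s\ge e^{-\mathsf Bt}$, then $(1+t)e^{-t}\le Ce^{-t/2}\le Cs^{1/(2\mathsf B)}$, so with $\alpha'=\min(\alpha,\frac1{2\mathsf B})$ the integral is at most $Cs^{2n-2+\alpha'}$.

Let $\varrho=d_t(x,\cdot)$. It is $1$-Lipschitz for $d_t$, so a.e. $|\nabla\varrho|^2\le C\,\mathrm{tr}_{\omega_0}\omega_t$. By the Poincaré and Cauchy–Schwarz inequalities,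
$$\big|\mathrm{avg}_{B_s(x)}\varrho-\mathrm{avg}_{B_{s/2}(x)}\varrho\big|\le Cs\big(s^{-2n}s^{2n-2+\alpha'}\big)^{1/2}=Cs^{\alpha'/2}\qquad(e^{-\mathsf Bt}\le s\le s_0).$$
On $B_{e^{-\mathsf Bt}}(x)$ Step 2 gives $\varrho\le Ce^{\mathsf Bt/2}e^{-\mathsf Bt}$. Summing the geometric series, $\mathrm{avg}_{B_s(x)}d_t(x,\cdot)\le Cs^{\alpha'/2}+Ce^{-\mathsf Bt/2}$. If $d_{\omega_0}(x,x')\le cs$, then $B_s(x)\cap B_s(x')$ has measure comparable to $s^{2n}$. By Chebyshev's inequality it contains a point whose $d_t$-distances to $x$ and to $x'$ are bounded by a fixed multiple of these averages. Hence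
$$d_t(x,x')\le Cs^{\alpha'/2}+Ce^{-\mathsf Bt/2}\quad\text{if }d_{\omega_0}(x,x')\le cs,\ s\in[e^{-\mathsf Bt},s_0]. \tag{5.5}$$
With $s=s_0$ and a finite chain of small balls, $\mathrm{diam}(M,\omega_t)\le C$ for large $t$. This is the first part of Theorem 2, for every $T$.

**Step 4.** *Purpose: Gromov–Hausdorff convergence when $T$ is a point.* Let $\delta>0$. By (5.5) there is a compact $K\subset M\setminus S$ (the complement of a small neighborhood of $S$) such that every point of $M$ is within $\delta$ of $K$ for $d_t$, $t\ge t(\delta)$. Enlarging $K$, it is also $\delta$-dense in $Z$. We claim that $d_t\to d$ uniformly on $K\times K$. Smooth convergence on compact subsets of $M\setminus S$ gives $\limsup d_t\le d$ pointwise on $(M\setminus S)^2$ and local uniform Lipschitz bounds, so it is enough to show $\liminf d_t(a,b)\ge d(a,b)$ for fixed $a,b$.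

Let $Z=Y_{can}$ have $N$ singular points $p$. For small $\sigma$ the balls $U_p=B_d(p,\sigma)$ have disjoint closures not containing $a,b$; view them as open sets in $M$ by taking preimages. Take a curve in $M$ from $a$ to $b$ of $\omega_t$-length $\le d_t(a,b)+\frac1t$. For each $p$ in turn, if the remaining parameter set meets $\bar U_p$, delete the open interval between its first and last time in $\bar U_p$; this may swallow earlier gaps. The end points of the new gap lie on $\partial U_p$: by continuity, or, if such a time were an end point of an earlier gap, its image would lie on some $\partial U_{p'}$, which is disjoint from $\bar U_p$. So the two end points have $d$-distance $\le2\sigma$, and there are at most $N$ gaps. The remaining pieces lie in the compact set $M\setminus\bigcup U_p\subset M\setminus S$, where $\omega_t\ge(1-o(1))\omega_{KE}$. Hence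
$$d(a,b)\le(1+o(1))\big(d_t(a,b)+\tfrac1t\big)+2N\sigma. \tag{5.6}$$
Let $t\to\infty$, then $\sigma\to0$. This proves the claim. As $K$ is $\delta$-dense in both $(M,d_t)$ and $(Z,d)$, and $\delta$ is arbitrary, $(M,\omega_t)\to(Z,d)$. Theorem 2 is proved. $\square$

*Where the argument stops for $\dim T\ge1$.* Steps 1–3 used nothing about $T$. Step 4 stops at the term $2N\sigma$. If $T$ is a curve, the set $Z\setminus(M\setminus S)$ is a union of real surfaces $\{p\}\times T$. Covering one of them by $\sigma$-balls takes at least $c\sigma^{-2}$ balls, and $2\sigma\cdot c\sigma^{-2}$ does not tend to $0$. Deleting a whole tube $B(p,\sigma)\times T$ at once costs its diameter, which does not tend to $0$ either. A curve may travel a long way inside the tube, where nothing is known about $\omega_t$ from below. Section 1 shows that such travel can be cheap.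

## 6. Torsion near a curve of $A_3$ points

We want the flow to build a twisted tube along $\{o\}\times\mathcal C$ for a curve $\mathcal C$ and a singular point $o$ of $Y_{can}$.

*How large a fixed form looks.* Consider an $A_m$ point: $\mathbf B/\mathbb Z_{m+1}$ with $(x,y)\mapsto(\zeta x,\zeta^{-1}y)$, $\zeta=e^{2\pi i/(m+1)}$. Its resolution has a chart with coordinates $\xi=x/y^m$, $\eta=y^{m+1}$. A smooth form such as $\xi\,dz\wedge d\bar\xi$ on the resolution times $\mathcal C$ contains $\xi\,\bar y^{-m}dz\wedge d\bar x$. In $\omega_t$ it comes with the factor $e^{-t}$, so it has size one where $|y|\sim r=e^{-t/m}$, on the tube $|x|\sim|y|^m\sim e^{-t}$. By Proposition 3 the potential that perturbs $\omega_{KE}$ is $O(te^{-t})$ there. To know that $\omega_t$ is close to $\omega_{KE}$ in an averaged sense at scale $|y|\sim r$ we want $te^{-t}\lesssim r^2=e^{-2t/m}$. This fails for $m=1,2$ and holds for $m=3$. So we use $A_3$, with $r=e^{-t/3}$.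

**The surface.** Let $Y_{can}\subset\mathbb P^3$ be a general quintic $\lambda_1w^3xy+\lambda_2wz^4+G_5(x,y,z)=0$. (In this paragraph $x,y,z,w$ are homogeneous coordinates.) The base locus of this linear system is $o=[0{:}0{:}0{:}1]$, so by Bertini $Y_{can}$ is smooth elsewhere. Set $w=1$. The quadratic part $\lambda_1xy$ has rank $2$. The equations $\partial_x=\partial_y=0$ have the solution $x,y=O(z^4)$, along which the equation becomes $\lambda_2z^4+O(z^5)$. By the splitting lemma $o$ is an $A_3$ point. Rational double points do not change the canonical class, so $K_Y=\pi^*\mathcal O(5-4)=\pi^*\mathcal O(1)$ for the minimal resolution $Y$. Thus $Y$ is a minimal surface of general type with canonical model $Y_{can}$. Let $\mathcal C$ be a curve of genus $\ge2$ with hyperbolic metric $\omega_{\mathcal C}$ and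
$$M=Y\times\mathcal C,$$
as in Section 3 with $T=\mathcal C$, $n=3$.

**Local coordinates.** Near $o$, $Y_{can}=\mathbf B/\mathbb Z_4$ with action $(x,y)\mapsto(ix,i^{-1}y)$ and invariants $x^4,y^4,xy$. Let $N_{\mathbf B}\subset Y$ be the preimage of $\mathbf B/\mathbb Z_4$, inside the toric minimal resolution. The lattice is $\mathbb Z^2+\mathbb Z\frac14(3,1)$. The cone spanned by $(1,0)$ and $\frac14(3,1)$ has area $\frac14$, equal to the covolume, so it gives a smooth chart; dual coordinates are
$$\xi=x/y^3,\qquad\eta=y^4,\qquad x^4=\xi^4\eta^3,\quad xy=\xi\eta,\quad dx\wedge dy=\tfrac14d\xi\wedge d\eta .$$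
Since $dx\wedge dy$ trivializes $K_Y$ near $E$, $\chi_Y=\sqrt{-1}\partial\bar\partial\rho_Y$ with $\rho_Y$ smooth and bounded on a shrunk $N_{\mathbf B}$. The holomorphic function $y^4$ on $N_{\mathbf B}$ vanishes on all $E_i$, so $|y|^4\le C\prod|s_{E_i}|$, hence $|s_B|\ge c|y|^N$ for some $N$, and
$$|\psi|\le C\big(1+\log\tfrac1{|y|}\big)\quad\text{on }\{y\ne0\}\subset\mathbf B. \tag{6.1}$$
On $\mathcal C$ take a coordinate disc $\{|z|<2R_0\}$ with $\omega_{\mathcal C}=\lambda\sqrt{-1}dz\wedge d\bar z$, $\lambda(0)=1$.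

**The initial metric.** Let $\alpha_1(|\xi|)$ be the cutoff of Section 1 ($1$ for $|\xi|\le1$, $0$ for $|\xi|\ge2$), $\alpha_2(|\eta|)=1$ near $0$ with small support, and $\alpha_3(z)=1$ for $|z|\le R_0$ with support in $\{|z|<2R_0\}$. For a constant $\beta\neq0$ put
$$\tau=\alpha_2\alpha_3\sqrt{-1}\big(\kappa\,dz\wedge d\bar\xi+\bar\kappa\,d\xi\wedge d\bar z\big),\qquad\kappa=\beta\,\xi\,\alpha_1(|\xi|),\qquad\omega_0:=\omega_A+\omega_{\mathcal C}+\tau .$$
The form $\tau$ is smooth, real and compactly supported in the chart times the disc, and $\omega_0>0$ for $|\beta|$ small.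

**The flow in orbifold coordinates.** Pull everything back to $(\mathbf B\setminus0)\times\{|z|<R_0\}$; the quotient map is a local biholomorphism onto its image in $M\setminus S$, and curves project to curves of the same length. By (3.1), $\omega_0-\chi=(m-1)\chi_Y+\sqrt{-1}\partial\bar\partial\psi+\tau=\sqrt{-1}\partial\bar\partial q+\tau$ with $q=(m-1)\rho_Y+\psi$. So (4.1) becomes
$$\omega=\omega_{KE}+\sqrt{-1}\partial\bar\partial W+e^{-t}\tau,\qquad W=w+e^{-t}q,\qquad\omega^3=e^v\omega_{KE}^3. \tag{6.2}$$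
With $r=e^{-t/3}$, Proposition 3 and (6.1) give for $t\ge1$
$$|W|+|v|\le Cte^{-t}\quad\text{where }|y|\ge r/4. \tag{6.3}$$
From $d\bar\xi=\bar y^{-3}d\bar x-3\bar x\bar y^{-4}d\bar y$, the only nonzero components of $\tau$ are $\tau_{z\bar x}=\alpha_2\kappa\bar y^{-3}$, $\tau_{z\bar y}=-3\alpha_2\kappa\bar x\bar y^{-4}$ and their conjugates. They are supported in $|x|\le2|y|^3$, and $|\kappa|\le2|\beta|$. As $e^{-t}|y|^{-3}\le64$ for $|y|\ge r/4$,
$$\tau_{x\bar x}=\tau_{y\bar y}=\tau_{z\bar z}=0,\qquad e^{-t}|\tau|\le C|\beta|\ \text{ for }|y|\ge r/4, \tag{6.4}$$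
with $C$ independent of $\beta$ and $t$. Here is the twisted tube of Section 1: where $|\xi|\le1$, the cross term is $e^{-t}\tau_{z\bar x}=\beta\xi\cdot e^{-t}\bar y^{-3}$.

*The remaining gap.* A helix in this tube turns with angular velocity $\sim e^t$ at radius $|x|\sim e^{-t}$. Its length involves $\Omega_t^2|x|^2g_{x\bar x}\sim g_{x\bar x}$, so we need an averaged bound on $g_{x\bar x}$ at the scale $e^{-t}$. Testing (6.2) with a cutoff at scale $s$ costs $|W|s^{-2}\le Cte^{-t}s^{-2}$, which is bounded only when $s^2\gtrsim te^{-t}$, roughly $s\gtrsim e^{-t/2}$. Between $e^{-t/2}$ and $e^{-t}$ the potential bound is silent. What is left is the equation $\omega^3=e^v\omega_{KE}^3$ with small $v$. The next section uses it: at a small potential scale, a complex Monge–Ampère equation forces averaged closeness to a constant metric at all smaller scales, in spite of a non-closed perturbation $\tau$ that is not small in the limit but lives on a thin set.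

## 7. Averages for a Monge–Ampère equation with a thin perturbation

$B_s\subset\mathbb C^n$ is the ball about $0$. Identify a Hermitian matrix $H$ with the form $H(X,X)=H_{i\bar j}X^i\overline{X^j}$. Under linear changes of coordinates matrices transform as forms. If $H>0$, a linear $A$ with $|AX|^2=H(X,X)$ carries $H$ to $I$; for $|H-I|\le\frac1{10}$ (operator norm) one has $|A|^2\le1.1$ and $|A^{-1}|^2\le\frac1{0.9}$. Consider smooth data on $B_1$ with
$$G=I+\tau+(V_{i\bar j})>0,\quad\det G=e^f,\quad|f|\le\mu,\quad|\tau|\le\delta\,1_{\mathcal T_\varepsilon},\quad\mathcal T_\varepsilon=\{\mathrm{dist}(\cdot,\ell)\le\varepsilon\}, \tag{7.1}$$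
where $\ell\ni0$ is a complex hyperplane, $\varepsilon>0$, $0\le\delta\le\frac14$. No regularity of $f$ or $\tau$ enters quantitatively.

We recall four textbook facts. Bounded sequences of subharmonic functions have subsequences converging in $L^1_{loc}$ and a.e. to a subharmonic function. *Hartogs' lemma:* if subharmonic $u_k\to H$ in $L^1_{loc}$, locally bounded above, with $H$ continuous, then $\limsup_k\sup_K(u_k-H)\le0$ for compact $K$. *Removability:* a bounded harmonic function on the complement of a closed polar set extends harmonically; a complex hyperplane is polar. *Area formula:* if a smooth map $\Psi$ sends a measurable set $\Sigma$ onto a set containing $B$, then $|B|\le\int_\Sigma|\det D\Psi|$.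

**Lemma 4.** There are $\vartheta\in(0,\frac14)$, $\nu_*\in(0,1)$, $N_0,C_0\ge1$ depending only on $n$ such that: if (7.1) holds, $|V|\le\nu$ on $B_1$, $0<\nu\le\nu_*$, $\mu\le\nu/N_0$, $\varepsilon\le1/N_0$, $\delta\varepsilon^{1/n}\le\nu/N_0$, then there is $P=(\text{pluriharmonic polynomial of degree}\le2)+L_{i\bar j}X^i\bar X^j$ with $\mathrm{tr}L=0$, $|L|\le C_0\nu$ and $|V-P|\le\frac14\vartheta^2\nu$ on $B_{2\vartheta}$.

*Proof.* Fix $C_1$ such that every harmonic $H$ on $B_1$ with $|H|\le1$ differs from its second Taylor polynomial at $0$ by at most $C_1|X|^3$ on $B_{1/2}$ and has Taylor coefficients of order $\le2$ (in $X,\bar X$) bounded by $C_1$. Choose $\vartheta<\frac14$ with $8C_1\vartheta^3\le\vartheta^2/8$ and $C_0=nC_1$. Suppose the lemma fails for these $\vartheta,C_0$ and every choice of $\nu_*,N_0$. Then for each large $k$ there is a counterexample $(V_k,\tau_k,f_k)$ with $N_0=k$, $\nu_k\le1/k$. After unitary rotations $\ell=\{x=0\}$ with $x$ the first coordinate. Put $v_k=V_k/\nu_k$,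 $|v_k|\le1$. Note $\delta_k/\nu_k\le\varepsilon_k^{-1/n}/k$. We show that $v_k$ converges uniformly on $B_{1/2}$ to a harmonic function.

**Step (a).** *Purpose: $v_k$ is almost subharmonic, which gives a limit $U$.* By the arithmetic–geometric mean inequality $\mathrm{tr}\,G\ge ne^{f/n}\ge n-\mu$, so $\Delta V_k\ge-C\mu_k-n\delta_k1_{\mathcal T}$. Let
$$g_k=C\frac{\mu_k}{\nu_k}|X|^2+\frac{n\delta_k}{\nu_k}\,4\varepsilon_k^2\log\big(1+|x|^2/\varepsilon_k^2\big).$$
Since $\partial_x\partial_{\bar x}\log(1+|x|^2/\varepsilon^2)=\varepsilon^2/(\varepsilon^2+|x|^2)^2\ge\frac1{4\varepsilon^2}$ for $|x|\le\varepsilon$, the function $v_k+g_k$ is subharmonic. Moreover $0\le g_k\le\frac Ck+\frac Ck\varepsilon_k^{2-1/n}\log(1+\varepsilon_k^{-2})\to0$. So, after passing to a subsequence, $v_k\to U$ in $L^1_{loc}$ and a.e., $U$ subharmonic, $|U|\le1$.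

**Step (b).** *Purpose: a measure estimate from below (of Alexandrov–Bakelman–Pucci type), in which the thin tube costs little.* Let $h$ be smooth and harmonic near $\bar B_R(X_0)\subset B_1$ with $|h|\le1$, $|D^2h|\le\Lambda$ there; put $\mathsf w=v_k-h$ and let $0<\eta\le\frac12$. *Claim:* for $k\ge k_0(R,\Lambda)$, if $\mathsf w(X_0)<-2\eta$, then
$$|\{\mathsf w<-\eta\}\cap B_R(X_0)|\ge c(1+\Lambda R^2)^{-2n}\eta^nR^{2n}-o_k(1), \tag{7.2}$$
with $o_k(1)\to0$ uniformly in $X_0$ for fixed $R,\Lambda$.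

Let $a=16/R^2$ and $r_1^2=2\eta/a$, so $r_1=R\sqrt{\eta/8}\le R/4$. For each $Y\in B_{r_1}(X_0)$ minimize $\mathsf w+\frac a2|X-Y|^2$ over $\bar B_R(X_0)$. At $X_0$ its value is $<-2\eta+\eta=-\eta$. On the boundary $|X-Y|\ge\frac34R$, so it is $\ge-2+\frac a2\cdot\frac{9R^2}{16}=2.5$. Hence the minimum is at an interior point $X$. There $\mathsf w(X)<-\eta$, $Y=X+\nabla\mathsf w(X)/a$, and the real Hessian satisfies $D^2\mathsf w+aI\ge0$. The complex Hessian is a quarter of the sum of the real Hessian on $\zeta$ and on $J\zeta$, so $A':=(\mathsf w_{i\bar j})+\frac a2I\ge0$. At $X$ we have $G=\mathcal B+\nu A'$, i.e.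
$$\det(\mathcal B+\nu A')=e^f,\qquad\mathcal B=I+\tau+\nu\big(h_{i\bar j}-\tfrac a2\delta_{ij}\big),\qquad|\mathcal B-I|\le\tfrac12$$
for large $k$. From $\det(\mathcal B+\nu A')\ge\det\mathcal B\,(1+\nu\,\mathrm{tr}\,\mathcal B^{-1}A')$ and $e^f/\det\mathcal B\le1+C(\mu+\delta1_{\mathcal T}+\nu(\Lambda+a))$ we get $\mathrm{tr}A'\le C(\Lambda+a+\frac\mu\nu+\frac\delta\nu1_{\mathcal T})$, and $\frac\mu\nu\le1\le a$. As $D^2\mathsf w+aI\ge0$ has trace $4\,\mathrm{tr}A'$, the arithmetic–geometric mean inequality yields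
$$0\le\det(I+D^2\mathsf w/a)\le C\big(1+\Lambda R^2+R^2\tfrac\delta\nu1_{\mathcal T}\big)^{2n}.$$
Apply the area formula to $X\mapsto X+\nabla\mathsf w/a$ on the set of all such $X$, whose image contains $B_{r_1}(X_0)$:
$$c\,r_1^{2n}\le C(1+\Lambda R^2)^{2n}|\{\mathsf w<-\eta\}\cap B_R(X_0)|+C\big(1+\Lambda R^2+\tfrac\delta\nu\big)^{2n}|\mathcal T_\varepsilon\cap B_1|.$$
Here $|\mathcal T_\varepsilon\cap B_1|\le C\varepsilon^2\to0$ and $(\delta/\nu)^{2n}\varepsilon^2=(\delta\varepsilon^{1/n}/\nu)^{2n}\le k^{-2n}$; this is what the hypothesis on $\delta\varepsilon^{1/n}$ is for. Since $r_1^{2n}=c\,\eta^nR^{2n}$, (7.2) follows.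

**Step (c).** *Purpose: a pointwise lower limit that agrees with $U$ a.e.* Let $U_*(X)=\liminf_{k\to\infty,X'\to X}v_k(X')$, a lower semicontinuous function. Clearly $U_*\le U$ a.e. Let $X_0$ be a point of approximate continuity of $U$ and suppose $U_*(X_0)<U(X_0)-2\eta$ with $0<\eta\le\frac12$. Along a subsequence there are $X_k'\to X_0$ with $v_k(X_k')<U(X_0)-2\eta$. Apply (7.2) at $X'_k$ with $h\equiv U(X_0)$, $\Lambda=0$: $|\{v_k<U(X_0)-\eta\}\cap B_{2R}(X_0)|\ge c\eta^nR^{2n}-o_k(1)$. As $v_k\to U$ in measure, $|\{U<U(X_0)-\frac\eta2\}\cap B_{2R}(X_0)|\ge c\eta^nR^{2n}$ for all small $R$. This contradicts approximate continuity. So $U_*=U$ a.e.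

**Step (d).** *Purpose: $U$ is a.e. equal to a harmonic function.* Let a smooth $p$ touch $U_*$ strictly from below at $X_0\notin\ell$. Along a subsequence there are points tending to $X_0$ at which $v_k$ tends to $U_*(X_0)=p(X_0)$. Let $X_k$ be minima of $v_k-p$ over a small closed ball about $X_0$. A limit point $X_\infty$ satisfies $(U_*-p)(X_\infty)\le\liminf(v_k-p)(X_k)\le0$, so $X_\infty=X_0$. For large $k$, $X_k\notin\mathcal T_{\varepsilon_k}$ and $X_k$ is interior, so $0<I+\nu_kp_{i\bar j}(X_k)\le G(X_k)$. Hence $\det(I+\nu_kp_{i\bar j}(X_k))\le e^{\mu_k}$ and $\Delta p(X_k)\le C\nu_k+2\mu_k/\nu_k\to0$. So $\Delta p(X_0)\le0$.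

This makes $U_*$ superharmonic on $B_1\setminus\ell$. Let $\bar{\mathsf B}\subset B_1\setminus\ell$ be a closed ball with center $c$ and radius $s$, and $H_1$ harmonic in $\mathsf B$, continuous on $\bar{\mathsf B}$, $H_1\le U_*$ on $\partial\mathsf B$. If $U_*-H_1$ were negative somewhere, then for small $\eta>0$ the lower semicontinuous function $U_*-H_1-\eta(|X-c|^2-s^2)$, which is $\ge0$ on $\partial\mathsf B$, would have a negative interior minimum at some $X_1$. Then $H_1+\eta|X-c|^2-\frac\eta2|X-X_1|^2+\mathrm{const}$ would touch $U_*$ strictly from below at $X_1$ with Laplacian $\frac{n\eta}2>0$, a contradiction.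

By (a) and (c), the distributional Laplacian of $U$ on $B_1\setminus\ell$ is both $\ge0$ and $\le0$, so $U$ is a.e. equal to a bounded harmonic function there. By removability, $U=H$ a.e. with $H$ harmonic on $B_1$, $|H|\le1$.

**Step (e).** *Purpose: uniform convergence and the contradiction.* Hartogs' lemma for $v_k+g_k$ gives $\limsup\sup_{B_{1/2}}(v_k-H)\le0$. If $v_k-H<-2\eta$ at some $X_0\in B_{1/2}$ for infinitely many $k$, then (7.2) with $h=H$, $R=\frac14$ bounds $|\{v_k-H<-\eta\}|$ from below, against $v_k\to H$ in measure. So $v_k\to H$ uniformly on $B_{1/2}$. Let $P_0$ be the second Taylor polynomial of $H$; it is a pluriharmonic polynomial plus $H_{i\bar j}(0)X^i\bar X^j$, with trace zero and $|(H_{i\bar j}(0))|\le nC_1$. On $B_{2\vartheta}$, $|V_k-\nu_kP_0|\le\nu_k(8C_1\vartheta^3+o(1))\le\nu_k(\frac{\vartheta^2}8+o(1))$. So $P=\nu_kP_0$ has all required properties for large $k$, a contradiction. $\square$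

**Lemma 5.** There are $c_1>0$, $C_1'\ge1$ depending only on $n$: if (7.1) holds, $\varepsilon<\frac12$, $|V|\le\nu$ on $B_1$ and $\nu+\delta+\mu(1+\log\frac1\varepsilon)\le c_1$, then $\int_{B_s}\mathrm{tr}\,G\le C_1's^{2n}$ for all $s\in[C_1'\varepsilon,1/C_1']$.

*Proof.* We may increase $\mu$ slightly to have $\mu>0$ (halving $c_1$), and decrease $\nu_*$ in Lemma 4. Let $s_k=\vartheta^k$ and
$$\nu_k=2^{-k}\nu+4N_0\delta(\varepsilon/s_k)^{1/n}+N_0\mu .$$

**Step (a).** *Purpose: iterate Lemma 4.* We claim: for all $k$ with $s_k\ge2N_0\varepsilon$ there are $H_k>0$, $\det H_k=1$, $|H_k-I|\le\frac1{10}$, and $V_k$ with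
$$G=H_k+\tau+\partial\bar\partial V_k,\quad|V_k|\le\nu_ks_k^2\ \text{ on }\ \mathcal E_k=\{|A_kX|<s_k\}\subset B_1,\quad|A_kX|^2=H_k(X,X). \tag{7.3}$$
For $k=0$ take $H_0=I$, $V_0=V$. Given step $k$, use $X'=A_kX/s_k\in B_1$ and $V'=s_k^{-2}V_k$. In these coordinates, after division by $s_k^2$, $G$ becomes $I+\tau'+\partial\bar\partial V'$ with determinant $e^f$. So (7.1) holds with $|V'|\le\nu_k$, the same $\mu$, $\delta'=2\delta\le\frac14$, and tube radius $\varepsilon'=2\varepsilon/s_k\le1/N_0$ around the hyperplane $A_k\ell$. Also $\delta'\varepsilon'^{1/n}\le4\delta(\varepsilon/s_k)^{1/n}\le\nu_k/N_0$, $\mu\le\nu_k/N_0$, and $\nu_k\le\nu_*$ if $c_1$ is small. Let $P,L$ be given by Lemma 4 and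
$$H'=\frac{I+L}{\det(I+L)^{1/n}},\qquad|H'-I-L|\le C\nu_k^2,$$
the estimate because $\mathrm{tr}L=0$. Then $I+\partial\bar\partial V'=H'+\partial\bar\partial V''$ with $V''=V'-P+(I+L-H')(X',X')$. On $B_{2\vartheta}\supset\{H'(X',X')<\vartheta^2\}$ we have $|V''|\le\frac14\vartheta^2\nu_k+C\nu_k^2\vartheta^2\le\frac12\vartheta^2\nu_k$ for $\nu_*$ small. Put
$$H_{k+1}(X,X)=H'(A_kX,A_kX),\qquad V_{k+1}(X)=s_k^2V''(A_kX/s_k).$$
On $\mathcal E_{k+1}$, $|V_{k+1}|\le\frac12\nu_ks_{k+1}^2\le\nu_{k+1}s_{k+1}^2$, since each term of $\nu_{k+1}$ is at least half of that of $\nu_k$. Also $|H_{k+1}-H_k|\le C\nu_k$. Finally, summing over $s_k\ge2N_0\varepsilon$,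
$$\sum_k\nu_k\le2\nu+C\delta+C\mu\big(1+\log\tfrac1\varepsilon\big)\le Cc_1:$$
the middle terms are geometric, and there are at most $C(1+\log\frac1\varepsilon)$ indices. So all $|H_k-I|\le\frac1{10}$ if $c_1$ is small, and (for $k\ge1$, where $s_k\le\frac14$) $\mathcal E_k\subset B_1$.

**Step (b).** *Purpose: read off the averages.* Let $\zeta$ be a cutoff supported in $B_{s_k/2}\subset\mathcal E_k$, $\zeta=1$ on $B_{s_k/4}$, $|\Delta\zeta|\le Cs_k^{-2}$. Then $\int\zeta\,\mathrm{tr}\,G=\int\zeta\,\mathrm{tr}(H_k+\tau)+\int V_k\Delta\zeta\le Cs_k^{2n}$. For given $s$ use $k$ with $s_{k+1}\le4s\le s_k$; if $s\ge C_1'\varepsilon$, then $s_k\ge2N_0\varepsilon$. $\square$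

## 8. Trace integrals down to scale $e^{-t}$

Back to $M=Y\times\mathcal C$ and the notation of Section 6. Balls and traces are Euclidean in $(x,y,z)$; $\sigma_0>0$ is a small fixed number.

**Proposition 6.** If $|\beta|$ is small enough (fixed from now on), there are $C$, $C_9\ge4$, $t_0$ such that for $t\ge t_0$ and $|z_0|\le R_0/2$:

(i) for $j\ge0$ with $2^jr\le\sigma_0$, the ball $\mathfrak B_j$ with center $(0,\frac322^jr,z_0)$ and radius $0.7\cdot2^jr$ satisfies $\int_{\mathfrak B_j}\mathrm{tr}\,\omega\le C(2^jr)^6$;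

(ii) $\int_{B_s(0,y_0,z_0)}\mathrm{tr}\,\omega\le Cs^6$ for $|y_0-r|\le r/10$ and all $s\in[C_9e^{-t},r/4]$.

**Step 1.** *Purpose: (i), and (ii) at large radii, by a cutoff.* The concentric ball of radius $1.2\cdot2^jr$ lies in $\{|y|\ge0.3r\}\subset\{|y|\ge r/4\}$ and in the chart. Put $s=2^jr$ and let $\zeta$ be a cutoff supported there with $\zeta=1$ on $\mathfrak B_j$ and $|\Delta\zeta|\le Cs^{-2}$. By (6.2)–(6.4) and $\mathrm{tr}\,\tau=0$,
$$\int\zeta\,\mathrm{tr}\,\omega=\int\zeta\,\mathrm{tr}\,\omega_{KE}+\int W\Delta\zeta\le C(s^6+s^4te^{-t})\le Cs^6,$$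
as $te^{-t}\le Cr^2\le Cs^2$. The same argument, with balls of radius $2s\le r/2$ on which $|y|\ge0.4r$, gives (ii) whenever $te^{-t}\le Cs^2$; in particular for $s\ge c\rho$, where $\rho:=e^{-5t/12}$ and $c>0$ is any fixed constant, since $te^{-t}\ll\rho^2=e^{-5t/6}$.

**Step 2.** *Purpose: (ii) for $s\le c\rho$, by rescaling to Lemma 5.* Let $P_0=(0,y_0,z_0)$, $X=(x,y-y_0,z-z_0)$, $H_0=(g^{KE}_{i\bar j}(P_0))$, $|AX|^2=H_0(X,X)$. Since $\omega_{KE}$ is smooth on $\mathbf B\times\{|z|<2R_0\}$, it has near $P_0$ the potential $(\text{pluriharmonic})+H_0(X,X)+e_3$ with $|e_3|\le C|X|^3$, uniformly. In coordinates $X'=AX/\rho$, $|X'|<1$ (where $|X|\le C\rho\ll r$, so $|y|\ge r/4$), the form $\rho^{-2}\omega$ has matrix $G=I+\tau'+\partial\bar\partial V$. Here $V=\rho^{-2}(W+e_3)$, $\tau'$ is the transform of $e^{-t}\tau$ by $A^{-1}$, and by (6.2)–(6.4)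
$$|V|\le C(te^{-t/6}+\rho),\qquad|\log\det G|\le C(te^{-t}+\rho),\qquad|\tau'|\le C|\beta| .$$
Moreover $\tau'$ is supported where $|x|\le2|y|^3\le Ce^{-t}$, i.e. within $\varepsilon=Ce^{-7t/12}$ of a complex hyperplane through $0$, because $e^{-t}/\rho=e^{-7t/12}$. The constant in $|\tau'|\le C|\beta|$ does not depend on $\beta,t$. So we first choose $|\beta|$ small, then $t\ge t_0$: $\log\frac1\varepsilon$ is of order $t$ and $t(te^{-t}+\rho)\to0$, so the hypotheses of Lemma 5 hold. The matrix of $\omega$ in $X$ is $A^*GA$, and volumes scale by $\rho^6$ up to bounded factors. Hence Lemma 5 gives $\int_{B_s(P_0)}\mathrm{tr}\,\omega\le Cs^6$ for $s\in[C_9e^{-t},c\rho]$. $\square$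

**Averages over the tube.** Let $s_*=C_9e^{-t}$. For a compactly supported continuous $\Pi\ge0$ on $\{|z|<R_0/2\}$ and $\Psi\ge0$ let $\mathcal A(\Psi)=\mathcal A_\Pi(\Psi)$ be the supremum of the averages of $\Psi$ over the balls $B_{s_*}(0,y_0,z_0)$ with $|y_0-r|\le r/10$ and $z_0$ in the $s_*$-neighborhood of $\mathrm{supp}\,\Pi$. Then, for fixed $\Pi$ and $t$ large,
$$\int\Pi(z)\int_{|y-r|<r/20}\int_{|x|<2e^{-t}}\Psi\ \le\ C\,e^{-2t}r^2\,\|\hat\Pi\|_{L^1}\,\mathcal A(\Psi),\qquad\hat\Pi(z)=\sup_{|z'-z|\le s_*}\Pi(z'). \tag{8.1}$$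
Indeed $2e^{-t}\le s_*/2$. So if $|x|<2e^{-t}$, the set of $(y_0,z_0)$ with $(x,y,z)\in B_{s_*}(0,y_0,z_0)$ has measure $\ge cs_*^4$, and
$$1\le Cs_*^{-4}\iint1_{B_{s_*}(0,y_0,z_0)}(x,y,z)\,dA(y_0)\,dA(z_0).$$
Only $|y_0-r|\le r/20+s_*\le r/10$ matters, $\Pi(z)\le\hat\Pi(z_0)$, the $y_0$ range over an area $\le Cr^2$, and $s_*^{-4}s_*^6\sim e^{-2t}$. Also $\|\hat\Pi\|_{L^1}\to\|\Pi\|_{L^1}$ as $t\to\infty$. By Proposition 6(ii), $\mathcal A(\mathrm{tr}\,\omega)\le C$ with $C$ independent of $\Pi$ (for $t$ large depending on $\Pi$).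

## 9. Random helices

A single helix could be unlucky, as we control $\omega$ only on average. So we average over helices.

Let $u$ be the unit complex number with $-iu\beta=-|\beta|$. For small $L,\sigma,d_1>0$, fixed later independently of $t$, with $d_1\le L$, $\sigma\le\sigma_0$, $L+2d_1<R_0/2$, put $z_Q=Lu$ and, in $(x,y,z)$ coordinates,
$$P=(0,\sigma,0),\qquad Q=(0,\sigma,z_Q)\qquad(\in M\setminus S).$$
As $\omega_{KE}$ is a product and $\lambda(0)=1$, $d(P,Q)=d_{\mathcal C}(0,z_Q)\ge L(1-CL)$.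

**Proposition 7.** For suitable $L,\sigma,d_1$: $\limsup_{t\to\infty}d_t(P,Q)<d(P,Q)$.

*Proof.* Let $y$ be uniform in $|y-r|<r/20$; given $y$, let $x_0$ be uniform in the annulus $A_y=\{\frac12|y|^3<|x|<|y|^3\}$; let $z_0$ have a smooth density $\varpi$ supported in $|z_0|<d_1$, independent of $(x_0,y)$. Note $|y|^3\le2e^{-t}$. With $\Omega_t=\mathsf ae^t$, $\mathsf a>0$ fixed below, let
$$\gamma(s)=\big(x_0e^{i\Omega_ts},\,y,\,z_0+su\big),\qquad0\le s\le L .$$
For every sample $d_t(P,Q)\le d_t(P,\gamma(0))+\mathrm{length}_{\omega_t}(\gamma)+d_t(\gamma(L),Q)$. We take expectations.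

**Step 1.** *Purpose: the law of a random point on a random helix.* Let $s$ be uniform in $[0,L]$, independent of the rest. Given $s,y,z_0$, the point $x=x_0e^{i\Omega_ts}$ is uniform in $A_y$. So $\gamma(s)=(x,y,z)$ has this law: $y$ as before; given $y$, $x$ uniform in $A_y$; and $z$ independent of $(x,y)$ with the smooth density $\Pi(z)=\frac1L\int_0^L\varpi(z-su)\,ds$, which does not depend on $t$. Let $\mathbb E$ be the expectation. As $|A_y|\sim e^{-2t}$, (8.1) gives $\mathbb E[\Psi]\le C\mathcal A(\Psi)$ for $\Psi\ge0$ and $t$ large, with $C$ independent of $L,\sigma,d_1$. From $\gamma'=(i\Omega_tx,0,u)$,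
$$|\gamma'|^2=g_{z\bar z}+2\mathrm{Re}(-i\Omega_tu\,\bar x\,g_{z\bar x})+\Omega_t^2|x|^2g_{x\bar x}. \tag{9.1}$$
Let $T_1,T_2,T_3$ be the expectations of the three terms.

**Step 2.** *Purpose: $T_1\le1+CL+o(1)$.* By (6.2) and (6.4), $g_{z\bar z}=\lambda+W_{z\bar z}$. For fixed $(x,y)$, $|\int W_{z\bar z}\Pi\,dA(z)|=|\int W\Pi_{z\bar z}\,dA(z)|\le C(\Pi)te^{-t}$ by (6.3). And $\lambda\le1+CL$ on the support of $\Pi$.

**Step 3.** *Purpose: $T_3\le C_3\mathsf a^2$ with $C_3$ independent of $L,\sigma,d_1,\mathsf a$.* Indeed $T_3\le\mathsf a^2e^{2t}\cdot4e^{-2t}\cdot C\mathcal A(\mathrm{tr}\,\omega)\le C_3\mathsf a^2$. This is where scale $e^{-t}$ in Proposition 6(ii) is indispensable.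

**Step 4.** *Purpose: $T_2\le-\frac12\mathsf a|\beta|+o(1)$, the gain.* As $\omega_{KE}$ is a product, $g_{z\bar x}=e^{-t}\tau_{z\bar x}+W_{z\bar x}$. On the support of the law $\frac12<|\xi|<1$ and all cutoffs equal $1$ (for $t$ large), so $\bar x\tau_{z\bar x}=\bar x\bar y^{-3}\beta\xi=\beta|\xi|^2$. Hence the $\tau$-part of $T_2$ is
$$2\mathsf a\,\mathrm{Re}(-iu\beta)\,\mathbb E|\xi|^2=-2\mathsf a|\beta|\,\mathbb E|\xi|^2\le-\tfrac12\mathsf a|\beta| .$$
The closed part $\sqrt{-1}\partial\bar\partial W$ does not see helices on average. Fix $y$ and $|x|=\varrho\le|y|^3$, $x=\varrho e^{i\phi}$. Since $\bar x\partial_{\bar x}=\frac12(\varrho\partial_\varrho+i\partial_\phi)$, the divergence theorem gives $\oint_{|x|=\varrho}\bar xW_{\bar x}\,d\phi=\frac12\oint\varrho W_\varrho\,d\phi=2\int_{|x|<\varrho}W_{x\bar x}\,dA$. Integrating by parts in $z$,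
$$\int\Pi\,\frac1{2\pi}\oint\bar xW_{z\bar x}\,d\phi\,dA(z)=-\int\Pi_z\,\frac1\pi\int_{|x|<\varrho}W_{x\bar x}\,dA\,dA(z).$$
By (6.4), $W_{x\bar x}=g_{x\bar x}-g^{KE}_{x\bar x}$, so $|W_{x\bar x}|\le\mathrm{tr}\,\omega+C$. Then (8.1), with $|\Pi_z|$ in place of $\Pi$, bounds the average over $y$ by $C(\Pi)e^{-2t}(\mathcal A(\mathrm{tr}\,\omega)+C)\le C(\Pi)e^{-2t}$. Multiplied by $2\Omega_t=2\mathsf ae^t$ this is $o(1)$.

**Step 5.** *Purpose: expected length.* Take $\mathsf a=|\beta|/(4C_3)$. Then $-\frac12\mathsf a|\beta|+C_3\mathsf a^2=-g_0$ with $g_0:=|\beta|^2/(16C_3)>0$; increasing $C_3$ we may assume $g_0\le1$. So $\mathbb E|\gamma'|^2\le1+CL-g_0+o(1)$, and by Cauchy–Schwarz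
$$\mathbb E[\mathrm{length}_{\omega_t}(\gamma)]=L\,\mathbb E|\gamma'|\le L\sqrt{1+CL-g_0+o(1)} .$$

**Step 6.** *Purpose: the ends are close to $P$ and $Q$ on average, $\mathbb E[d_t(P,\gamma(0))]\le C(\sigma+d_1)+o(1)$ and likewise for $Q$.* Let $\varrho_P=d_t(P,\cdot)$, pulled back to the chart. It is locally Lipschitz and a.e. $|\nabla\varrho_P|^2\le C\,\mathrm{tr}\,\omega$. If $\int_{\mathsf B}\mathrm{tr}\,\omega\le Cs^6$ for a ball $\mathsf B$ of radius $s$, and $\mathsf B'\subset\mathsf B$ is a ball of comparable radius, then Poincaré and Cauchy–Schwarz give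
$$|\mathrm{avg}_{\mathsf B'}\varrho_P-\mathrm{avg}_{\mathsf B}\varrho_P|\le Cs\,(\mathrm{avg}_{\mathsf B}|\nabla\varrho_P|^2)^{1/2}\le Cs. \tag{9.2}$$
Let $|z_0|\le d_1+s_*$, $b_j=B_{0.1\cdot2^jr}(0,2^jr,z_0)$ and $J$ with $2^Jr\in(\sigma/2,\sigma]$. Since $b_j,b_{j+1}\subset\mathfrak B_j$ (distances of centers $0.5\cdot2^jr$, radii $0.1\cdot2^jr$ and $0.2\cdot2^jr$), Proposition 6(i) and (9.2) give $|\mathrm{avg}_{b_0}\varrho_P-\mathrm{avg}_{b_J}\varrho_P|\le C\sum_{j<J}2^jr\le C\sigma$. On $b_J$, and on the segments from its points to $P$, $\mathrm{Re}\,y\ge0.45\sigma$. So these lie in a compact subset, depending only on $\sigma$, of the chart over $M\setminus S$, where $\omega_t\to\omega_{KE}$ smoothly. Hence $\mathrm{avg}_{b_J}\varrho_P\le C(\sigma+|z_0|)$ for $t\ge t_0(\sigma)$. For $|y_0-r|\le r/10$ we have $b_0\subset B_{r/4}(0,y_0,z_0)$. By Proposition 6(ii) and (9.2), halving radii from $r/4$ down to $s_*$, $\mathrm{avg}_{B_{s_*}(0,y_0,z_0)}\varrho_P\le\mathrm{avg}_{b_0}\varrho_P+Cr$. So $\mathcal A_\varpi(\varrho_P)\le C(\sigma+d_1)+o(1)$.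 By (8.1) with $\Pi$ replaced by $\varpi$ and $\Psi=\varrho_P$, we get $\mathbb E[d_t(P,\gamma(0))]\le C(\sigma+d_1)+o(1)$. The same argument with $Q$ and the density $\varpi(z-z_Q)$ gives the bound for $\mathbb E[d_t(\gamma(L),Q)]$. All $C$ are independent of $L,\sigma,d_1$.

**Step 7.** *Purpose: choose the constants.* Altogether $\limsup_td_t(P,Q)\le L\sqrt{1+CL-g_0}+C(\sigma+d_1)$. Choose $L$ so small that $\sqrt{1+CL-g_0}\le1-\frac{g_0}4$ and that $CL\le\frac{g_0}{16}$ in $d(P,Q)\ge L(1-CL)$; then $\sigma,d_1$ with $C(\sigma+d_1)\le\frac{g_0}{16}L$. We obtain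
$$\limsup_{t\to\infty}d_t(P,Q)\le L\Big(1-\frac{3g_0}{16}\Big)<L\Big(1-\frac{g_0}{16}\Big)\le d(P,Q).\qquad\square$$

## 10. Higher dimensions, and no Gromov–Hausdorff limit $(Z,d)$

**Step 1.** *Purpose: the strict inequality of Theorem 1 for every $n\ge3$.* For $n=3$ it is Proposition 7. For $n>3$ take $M\times T'$, with $T'$ a product of $n-3$ curves of genus $\ge2$, and initial metric $\omega_0+\omega_{T'}$. Since $-\mathrm{Ric}(\omega_{T'})-\omega_{T'}=0$, by uniqueness the normalized flow is $\omega_t+\omega_{T'}$. So $d_t((P,c),(Q,c))=d_t(P,Q)$ computed on the threefold, and the same holds for $d$. These manifolds are again of the form treated in Section 3.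

It remains to derive that $(M,d_{t_j})\to(Z,d)$ is impossible along any $t_j\to\infty$. This is not automatic: an abstract isometry need not respect the points $P,Q$. Suppose convergence holds, with maps $\Phi_j:(M,d_{t_j})\to Z$ and $\epsilon_j\to0$ as in the definition.

**Step 2.** *Purpose: a limiting $1$-Lipschitz self-map of $Z$.* Choose a countable dense $\mathsf A\subset M\setminus S$ containing $P,Q$. After passing to a subsequence $\Phi_j(a)\to\Phi(a)$ for $a\in\mathsf A$, so $d(\Phi(a),\Phi(b))=\lim d_{t_j}(a,b)$. Smooth convergence along nearly minimizing curves in $M\setminus S$ gives $\limsup d_t(a,b)\le d(a,b)$. So $\Phi$ is $1$-Lipschitz on $\mathsf A$ and extends to a $1$-Lipschitz $\Phi:Z\to Z$.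

**Step 3.** *Purpose: $\Phi$ is injective and locally distance preserving on $M\setminus S$.* Let $p\in M\setminus S$ and $\rho>0$ be such that the $d$-ball $B(p,4\rho)\subset M\setminus S$ has compact closure in $M\setminus S$. Let $a\in\mathsf A\cap B(p,\rho)$. A curve in $M$ from $a$ that leaves $B(p,4\rho)$ has $\omega_t$-length $\ge(1-o(1))3\rho$. A curve from $a$ to $b\in\mathsf A\cap B(p,\rho)$ inside $B(p,4\rho)$ has $\omega_t$-length $\ge(1-o(1))d(a,b)$. As $d(a,b)<2\rho$, $\lim d_{t_j}(a,b)\ge d(a,b)$. So $\Phi$ is distance preserving on $B(p,\rho)$. If $p\ne b\in M\setminus S$, choose also $4\rho<d(p,b)$. For $a\in\mathsf A\cap B(p,\rho)$ and $b'\in\mathsf A$ close to $b$ every curve from $a$ to $b'$ leaves $B(p,4\rho)$, so $d(\Phi(a),\Phi(b'))\ge3\rho$. Letting $a\to p$, $b'\to b$, $\Phi(p)\ne\Phi(b)$.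

**Step 4.** *Purpose: $\Phi$ is surjective, by counting volume.* Cover $M\setminus S$ by countably many compact sets contained in balls as in Step 3, and form successive differences: disjoint Borel sets, each a difference of compact sets. By injectivity their images are disjoint differences of compact sets, and $\Phi$ preserves distances on each. So $\mathcal H^{2n}(\Phi(M\setminus S))=\mathcal H^{2n}(M\setminus S)$. This number is finite, since it is a constant multiple of $\int e^{\varphi_{KE}}\Omega$. It equals $\mathcal H^{2n}(Z)$, since $Z\setminus(M\setminus S)$ is a finite union of sets $\{\text{point}\}\times T$, of real dimension $2n-4$. Every nonempty open subset of $Z$ meets $M\setminus S$ and has positive $\mathcal H^{2n}$-measure. The open set $Z\setminus\Phi(Z)$ has measure zero, so it is empty.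

**Step 5.** *Purpose: a surjective $1$-Lipschitz self-map $\Phi$ of a compact metric space is an isometry.* Given $p,q$, choose $p_0=p$, $\Phi(p_{k+1})=p_k$ and $q_0=q$, $\Phi(q_{k+1})=q_k$. For $\epsilon>0$ compactness gives $k<l$ with $d(p_k,p_l)<\epsilon$ and $d(q_k,q_l)<\epsilon$. Applying $\Phi^k$ and then $\Phi$, with $m=l-k\ge1$, we get $d(\Phi(p),p_{m-1})<\epsilon$ and $d(\Phi(q),q_{m-1})<\epsilon$. Since $\Phi^{m-1}$ is $1$-Lipschitz and maps $p_{m-1},q_{m-1}$ to $p,q$, $d(p_{m-1},q_{m-1})\ge d(p,q)$. Hence $d(\Phi(p),\Phi(q))\ge d(p,q)-2\epsilon$ for every $\epsilon>0$.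

**Step 6.** *Purpose: the contradiction.* By Steps 2, 4 and 5, $\lim d_{t_j}(P,Q)=d(\Phi(P),\Phi(Q))=d(P,Q)$ along the subsequence. By Step 1, $\limsup_td_t(P,Q)<d(P,Q)$. This contradiction proves Theorem 1. $\square$
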